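# Čech cohomology of the Higson compactification of hyperbolic space above degree one

## A contractible space, and the guess that its compactification has no cohomology

Let $X=\mathbb H^n$ be real hyperbolic space, with distance $d$. It is contractible. We compactify it using only functions that vary slowly at infinity, and ask for the Čech cohomology of the result. The first guess is that a contractible space, compactified in such a gentle way, still looks like a point, so that all reduced cohomology vanishes. We start by testing this guess.

**Definition (Higson functions).** A bounded continuous function $f:X\to\mathbb C$ is *slowly oscillating*, or a *Higson function*, if for every $R>0$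
$$\sup\{|f(y)-f(x)| : y\in B_R(x)\}\to 0\qquad\text{as }x\to\infty .$$

These functions form a unital commutative $C^*$-algebra. Its maximal ideal space is the (standard) *Higson compactification* $\overline X=\overline{\mathbb H}^n=\mathbb H^n\cup\nu\mathbb H^n$, and $\nu\mathbb H^n$ is the Higson corona. So $X$ is dense in $\overline X$, and $C(\overline X)$ is exactly the algebra of Higson functions.

*Examples.* Fix a point $o\in X$ and write $|x|=d(o,x)$. Put $a(r)=\operatorname{arsinh} r$, so $a'(r)=1/\sqrt{1+r^2}\to0$, while $a$ is unbounded. For $d(x,y)\le R\le|x|$ we have $|a(|x|)-a(|y|)|\le R/\sqrt{1+(|x|-R)^2}$. Therefore $E(x)=e^{i\,a(|x|)}$ is a Higson function. By contrast $e^{i|x|}$ is not one (for $n\ge1$): moving a distance $\pi$ outward along a ray changes its sign.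

We write $\check H^*$ for Čech cohomology with integer coefficients and $\bar H^*$ for reduced Čech cohomology; in degrees $i>1$ they agree. Now we test.

*Degree 0.* The space $\overline X$ contains the connected space $X$ as a dense subset, so it is connected and $\bar H^0(\overline X)=0$. The guess is right.

*Degree 1.* Let $n\ge1$. The guess is wrong. Recall that for a compact Hausdorff space $T$, pulling back the generator of $H^1(S^1;\mathbb Z)$ gives a bijection between homotopy classes of maps $T\to S^1$ and $\check H^1(T)$. The function $E$ above extends to $\bar E:\overline X\to S^1$. If the class of $\bar E$ were zero, then $\bar E$ would be null-homotopic, hence $\bar E=e^{iG}$ with $G:\overline X\to\mathbb R$ continuous, and so bounded. On $X$ the function $G-a(|\cdot|)$ is continuous with values in $2\pi\mathbb Z$. Since $X$ is connected, it is constant. Then $a(|\cdot|)$ would be bounded, which it is not. So $\check H^1(\overline X)\neq0$.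

This also shows that no argument of the form "the contraction of $X$ to a point extends to $\overline X$" can succeed, since it would kill degree 1 as well. Any proof of vanishing has to see the difference between degree 1 and higher degrees.

*Higher degrees.* Two facts are given. The first, due to Dranishnikov–Ferry–Weinberger, says that a uniformly contractible metric space of bounded geometry and finite asymptotic dimension has a Higson compactification with $\bar H^*(\,\cdot\,;\mathbb Z_p)=0$ for all $p\in\mathbb N$, where $\mathbb Z_p=\mathbb Z/p\mathbb Z$. Since $\mathbb H^n$ has finite asymptotic dimension, this applies to it. The long exact sequence of $0\to\mathbb Z\xrightarrow{p}\mathbb Z\to\mathbb Z_p\to0$ then shows that multiplication by $p$ is bijective on every $\bar H^j(\overline{\mathbb H}^n)$; each of these groups is a rational vector space. (In degree 1 we see this by hand: $e^{i a/p}$ is a $p$-th root of $E$.) The second fact is $\bar H^{2k}(\overline{\mathbb H}^n)=0$ for all $k$ and $n$. The question that remains comes from Dranishnikov and Gentimis, "On cohomology of the Higson compactification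 of hyperbolic spaces", arXiv:1110.2518 (2011): is $\check H^i(\overline{\mathbb H}^n)=0$ for odd $i>1$? Degree 1 is odd and gives something nonzero, so one should hesitate. The answer is nevertheless yes.

**Theorem 1.** For all $n\ge1$ and all $i\ge2$, $\check H^i(\overline{\mathbb H}^n;\mathbb Z)=0$. In particular $\check H^i(\overline{\mathbb H}^n)=0$ for every $n$ and every odd $i>1$.

For $n=0$ the space is a point and there is nothing to prove. Of the facts just quoted, the proof uses only that $\mathbb H^n$ has finite asymptotic dimension.

## Conventions and textbook facts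

From now on $X=\mathbb H^n$ with $n\ge1$, and $B(x,r)$, $\bar B(x,r)$ are open and closed balls. We use the hyperboloid model
$$X=\{x\in\mathbb R^{n,1}:\langle x,x\rangle=-1,\ x_0>0\},\qquad \cosh d(x,y)=-\langle x,y\rangle .$$

**Definition (decaying forms, slow maps).** For a form $\Omega$ on $X$, $|\Omega(x)|$ is the supremum of $|\Omega(v_1,\dots,v_k)|$ over tangent vectors at $x$ of norm $\le1$. A smooth form is *decaying* if $|\Omega(x)|\to0$ as $x\to\infty$; by continuity it is then bounded. A smooth map $f:X\to\mathbb R^q$ is *slow* if it is bounded and $|df(x)|\to0$ as $x\to\infty$.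

*Example.* On $\mathbb H^2$ take polar coordinates $(r,\vartheta)$ about $o$, with metric $dr^2+\sinh^2 r\,d\vartheta^2$. Put
$$f(r,\vartheta)=(\sin a(r)\cos\vartheta,\ \sin a(r)\sin\vartheta,\ \cos a(r)),\qquad a=\operatorname{arsinh}.$$
Since $a$ is odd, $\sin a(r)/r$ and $\cos a(r)$ are smooth functions of $r^2$, so $f$ is smooth at $o$ too. The derivative has size $a'(r)\to0$ in the radial direction and $|\sin a(r)|/\sinh r\to0$ in the angular direction. So $f$ is slow. As $a$ is unbounded, $f$ maps onto the unit sphere $S^2$, wrapping over it infinitely often. We shall come back to this map.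

**Extension property (E).** Let $\theta:X\to T$ be continuous into a compact metric space with $\sup\{d_T(\theta x,\theta y):d(x,y)\le R\}\to0$ as $x\to\infty$, for each $R$. For $h\in C(T)$, uniform continuity of $h$ shows that $h\circ\theta$ is a Higson function. So $h\mapsto h\circ\theta$ is a unital $*$-homomorphism $C(T)\to C(\overline X)$, and $\theta$ extends to a continuous map $\bar\theta:\overline X\to T$; the extension is unique because $X$ is dense. Slow maps have the property in (E), since $|f(x)-f(y)|\le R\sup_{\bar B(x,R)}|df|$ for $d(x,y)\le R$.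

**Uniform continuity.** Higson functions are uniformly continuous: outside a large ball use the definition with $R=1$, inside use compactness.

**Čech cohomology.** On manifolds and on finite CW complexes it agrees naturally with singular cohomology. On compact Hausdorff spaces it is homotopy invariant. For compact Hausdorff $T$, $\check H^*(T)$ is the direct limit of $H^*(P)$ over the nerves $P$ of finite open covers of $T$, and $H^*(P)\to\check H^*(T)$ is induced by the canonical map $T\to P$ that a partition of unity defines.

**Finite asymptotic dimension.** There is $m_0$ such that for every $\lambda>0$ there is a uniformly bounded cover $\mathcal V$ of $X$ with multiplicity $\le m_0+1$ (no point lies in more than $m_0+1$ members) and Lebesgue number $\ge\lambda$, meaning that each $B(x,\lambda)$ lies in a member. Replacing members by their interiors we may take them open. (Some authors ask instead for a uniformly bounded cover such that each $B(x,\lambda)$ meets at most $m_0+1$ members. Then pass to the open $\lambda$-neighborhoods of the members: $x$ lies in the neighborhood of $V$ exactly when $B(x,\lambda)$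 meets $V$, and if $x\in V$ then $B(x,\lambda)$ lies in the neighborhood of $V$.)

*Example.* For $X=\mathbb H^1=\mathbb R$ the intervals $(2\lambda j,2\lambda j+4\lambda)$, $j\in\mathbb Z$, work with $m_0=1$: the $j$-th and $(j+2)$-nd are disjoint, and if $2\lambda j\le x-\lambda<2\lambda(j+1)$ then $(x-\lambda,x+\lambda)$ lies in the $j$-th.

## Cohomology classes as slow maps

The space $\overline X$ is hard to handle. The first move is to trade a class on it for a smooth map on $X$.

**Lemma 2.** Let $f_0:X\to\mathbb R^q$ have Higson coordinates and let $\rho>0$. There is a slow smooth $f:X\to\mathbb R^q$ with $|f-f_0|\le\rho$ on $X$.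

*Proof.* We average over small balls. By uniform continuity choose $\epsilon>0$ with $|f_0(x)-f_0(y)|\le\rho$ for $d(x,y)\le\epsilon$. Let $\eta:[0,\infty)\to[0,\infty)$ be smooth, constant near $0$, supported in $[0,\epsilon)$, with $\int_X\eta(d(x,y))\,dy=1$; by homogeneity this integral does not depend on $x$. Put
$$f(x)=\int_X\eta(d(x,y))f_0(y)\,dy .$$
The kernel is smooth, because $d$ is smooth off the diagonal and $\eta$ is constant near $0$. So $f$ is smooth. It is bounded, and $|f-f_0|\le\rho$ because $f(x)$ averages values $f_0(y)$ with $d(x,y)\le\epsilon$. Differentiating $\int_X\eta(d(x,y))\,dy=1$ gives $\int_X d_x\eta(d(x,y))\,dy=0$. So we may subtract $f_0(x)$ inside: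
$$df(x)=\int_X d_x\eta(d(x,y))\,(f_0(y)-f_0(x))\,dy .$$
Hence $|df(x)|\le C\sup_{B(x,\epsilon)}|f_0(y)-f_0(x)|$, where $C=\int_X|\eta'(d(x,y))|\,dy$ is independent of $x$. The right side tends to $0$ as $x\to\infty$, because $f_0$ has Higson coordinates. $\square$

**Lemma 3.** Every $\alpha\in\check H^i(\overline X;\mathbb Z)$ has the form $\alpha=\bar f^*u$ with $M\subset\mathbb R^q$ open, $u\in H^i(M;\mathbb Z)$, and $f:X\to M$ slow with $\overline{f(X)}$ a compact subset of $M$.

*Proof.* By the direct limit description there are the nerve $P$ of a finite open cover of $\overline X$, the canonical map $\pi:\overline X\to P$, and $u_P\in H^i(P;\mathbb Z)$ with $\alpha=\pi^*u_P$. Embed the finite polyhedron $P$ linearly in some $\mathbb R^q$. Let $M$ be an open neighborhood of $P$ with a retraction $\mathrm{ret}:M\to P$, and put $u=\mathrm{ret}^*u_P$. Viewing $\pi$ as a map to $M$, we have $\pi^*u=\alpha$.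

Choose $\rho>0$ such that the closed $\rho$-neighborhood $P_\rho$ of $P$ lies in $M$; it is compact. The coordinates of $f_0=\pi|_X$ are restrictions of continuous functions on $\overline X$, so they are Higson functions. Lemma 2 gives a slow $f$ with $|f-\pi|\le\rho$ on $X$. Then $\overline{f(X)}\subset P_\rho\subset M$, and $|\bar f-\pi|\le\rho$ on $\overline X$ by density. The linear homotopy from $\pi$ to $\bar f$ stays in $P_\rho$, so $\bar f^*u=\pi^*u=\alpha$. $\square$

To show $\alpha=0$, it therefore suffices to factor $f$, up to a small error and with a map satisfying (E), through a finite complex on which $u$ dies.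

## The line by hand, and why the same construction fails in the plane

*The case $n=1$.* Let $f:\mathbb R\to M$ be slow with $L=\overline{f(\mathbb R)}\subset M$ compact, and $u\in H^i(M;\mathbb Z)$ with $i\ge2$. Let $\rho>0$ be such that the closed $4\rho$-neighborhood of $L$ lies in $M$. Let $S\subset L$ be finite and $\rho$-dense, and choose $s(x)\in S$ with $|s(x)-f(x)|\le\rho$.

Cut $\mathbb R$ into intervals on each of which $f$ varies by at most $\rho$, with lengths tending to infinity, as follows. Choose $\delta>0$ with $\delta\sup|f'|\le\rho$, and $0<r_1<r_2<\cdots\to\infty$ with $r_{k+1}-r_k\ge k$ and $k|f'(x)|\le\rho$ for $|x|\ge r_k$. Cut $[0,r_1]$ into equal pieces of length $\le\delta$. Cut $[r_k,r_{k+1}]$, of length $\ell\ge k$, into $\lceil \ell/k\rceil$ equal pieces; their lengths lie in $[k/2,k]$. Do the mirror image on the negative side. Let $\dots<x_{-1}<x_0<x_1<\dots$ be the cut points.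

Let $Q_0$ be the finite graph with vertex set $S$ and an edge for each pair of distinct points at distance $\le3\rho$, and let $g:Q_0\to\mathbb R^q$ be affine on edges. Each point of $g(Q_0)$ is within $\frac32\rho$ of $S\subset L$, so $g$ maps into $M$. Since $|s(x_j)-s(x_{j+1})|\le3\rho$, there is a map $\theta:\mathbb R\to Q_0$ running at constant speed from $s(x_j)$ to $s(x_{j+1})$ along the edge (or staying put) as $x$ runs over $[x_j,x_{j+1}]$. The image of $\theta$ is connected; discard the components it misses, and use the path metric with edges of length 1. On $\{|x|\ge r_k\}$ the speed of $\theta$ is at most $2/k$. So if $d(x,y)\le R$ and $|x|\ge r_k+R$, then $\theta x$ and $\theta y$ have distance $\le2R/k$, and $\theta$ satisfies (E). Finally $g\theta(x)$ is a convex combination of $s(x_j)$ and $s(x_{j+1})$, each within $2\rho$ of $f(x)$, so $|g\theta-f|\le2\rho$. The linear homotopy gives $\bar f^*u=\bar\theta^*(g^*u)$, and $g^*u\in H^i(Q_0)=0$, because $Q_0$ is a graph and $i\ge2$. This proves Theorem 1 for $n=1$. Two features will survive in general: the scale of the pieces must grow, so that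 $\theta$ satisfies (E), and it must grow slowly, so that $f$ is almost constant on each piece.

*Several dimensions: where this stops.* For general $n$, replace the intervals by covers of bounded multiplicity and growing scale, and the graph by the complex $Q_0$ whose $k$-simplices, for $k\le m$ with some fixed $m$, are the tuples $w\in S^{k+1}$ with convex hull in the closed $4\rho$-neighborhood of $L$. Send $\lambda$ in the simplex $w$ to $g_0(\lambda)=\sum\lambda_jw_j\in M$. As on the line, one gets $f\approx g_0\theta_0$. But now $g_0^*u$ need not vanish, for $Q_0$ may be as complicated as $M$.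

Take for instance the slow map $f:\mathbb H^2\to S^2$ of the example above, $M=\{y\in\mathbb R^3:\frac12<|y|<2\}$, $u$ a generator of $H^2(M;\mathbb Z)$, $4\rho<\frac12$, $m\ge2$. Let $S$ be the vertex set of a triangulation of $S^2$ with triangles of diameter $\le\rho$, with its points ordered. Every triangle gives a simplex of $Q_0$, so we get a map $S^2\to|Q_0|$. Its composite with $g_0$ moves each point by at most $2\rho$, so it is homotopic in $M$ to the inclusion $S^2\subset M$. Hence $g_0^*u\ne0$. The factorization through $Q_0$ proves nothing.

## Simplices that carry an integer primitive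

The remedy is to make the finite complex bigger, so that it knows why $u$ vanishes. Let $z$ be an integral cocycle representing $u$. Suppose that on the nerve of our cover the pulled-back $i$-cocycle is the coboundary of an integral cochain $b'$ with $|b'|\le B$. Then let a simplex of the new complex $Q$ be a tuple $w$ together with the values of $b'$ on its $(i-1)$-dimensional faces. There are finitely many $w$ and finitely many integers in $[-B,B]$, so $Q$ is still finite. On $Q$ there is now a tautological cochain ("read off the recorded value") whose coboundary is the pullback of $z$. So $u$ dies on $Q$, and $f$ still factors through $Q$ up to a small error.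

Everything is thus reduced to finding an integral primitive that is *bounded*. Two sources each offer half of this.

1. Contractibility of $X$ gives integral primitives, with no bound. In degree 1, for the map $E=e^{ia(|x|)}$, a primitive is essentially the lift $a(|x|)$, which is unbounded.
2. Negative curvature gives bounded real primitives, when $i\ge2$: if $\omega$ is a form representing $u$, then $f^*\omega=d\beta$ with $\beta$ decaying. But real values, even in a bounded interval, do not form a finite set, and a real primitive does not kill an integral class.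

They combine as follows. If $b$ is a bounded real primitive of an integral cocycle $Z$, then $b\bmod\mathbb Z$ is a cocycle with values in $\mathbb R/\mathbb Z$. By contractibility it is a coboundary $\delta a$. Lift $a$ to $\tilde a$ with values in $[0,1)$. Then $b-\delta\tilde a$ is integral, has the same coboundary as $b$, and differs from $b$ by at most $i$, the number of faces of an $(i-1)$-simplex. So it is bounded.

## Decaying primitives from the metric $dr^2+\sinh^2r\,d\vartheta^2$

This section supplies the bounded real half.

**Proposition 4.** If $k\ge2$ and $\Omega$ is a closed decaying $k$-form on $X$, then $\Omega=d\beta$ with $\beta$ decaying.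

*Proof.* We use the usual cone primitive and watch its size. Let $h_t(\exp_ov)=\exp_o(tv)$ for $0\le t\le1$; it is smooth in $(t,x)$, $h_1=\mathrm{id}$ and $h_0$ is constant. Put $\beta=\int_0^1\iota_{\partial_t}h^*\Omega\,dt$. Since $d\Omega=0$, the homotopy formula gives $d\beta=h_1^*\Omega-h_0^*\Omega=\Omega$.

Let $|x|=R>0$, and let $\partial_r$ be the radial unit field. The curve $t\mapsto h_t(x)$ has velocity $R\,\partial_r$, so at $x$
$$\beta(v_1,\dots,v_{k-1})=\int_0^1\Omega\big(R\,\partial_r,dh_tv_1,\dots,dh_tv_{k-1}\big)\,dt .$$
As $dh_t\partial_r=t\,\partial_r$ and $\Omega$ is alternating, the radial components of the $v_j$ do not contribute. In polar coordinates $h_t$ is $(r,\vartheta)\mapsto(tr,\vartheta)$. So for $v\perp\partial_r$ the metric $dr^2+\sinh^2r\,d\vartheta^2$ gives $|dh_tv|=\frac{\sinh tR}{\sinh R}|v|$. For $r\le R$,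
$$\frac{\sinh r}{\sinh R}=e^{r-R}\,\frac{1-e^{-2r}}{1-e^{-2R}}\le e^{r-R}.$$
With $w(r)=\sup_{|y|=r}|\Omega(y)|$ and the substitution $r=tR$,
$$|\beta(x)|\le\int_0^Rw(r)\,e^{-(k-1)(R-r)}\,dr .\tag{1}$$
Since $k-1\ge1$, splitting at $R/2$ bounds the right side by
$$\sup w\cdot e^{-(k-1)R/2}+\sup_{r\ge R/2}w(r),$$
where we used $\int_{-\infty}^{c}e^{-(k-1)(R-r)}\,dr\le e^{-(k-1)(R-c)}$ for $c=R/2$ and $c=R$. Both terms tend to $0$ as $R\to\infty$. $\square$

*Example.* For $f:\mathbb H^2\to S^2$ as above and $\omega$ the area form of $S^2$, $f^*\omega=\sin a(r)\,a'(r)\,dr\wedge d\vartheta$. The cone primitive is $\beta=(1-\cos a(r))\,d\vartheta$, and $|\beta|=(1-\cos a(r))/\sinh r\to0$.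

*Where the hypotheses enter.* For $k=1$ the exponential factor in (1) is absent and we are left with $\int_0^Rw$, which need not be bounded. In flat space the cone factor is $(r/R)^{k-1}$, and there the statement itself fails. On $\mathbb R^2$ let $\Phi(x)=(1+|x|^2)^{-1/8}x$ and let $f=(e^{i\Phi_1},e^{i\Phi_2}):\mathbb R^2\to T^2$. The radial function $\phi(r)=r(1+r^2)^{-1/8}$ has $\phi'(r)=(1+r^2)^{-1/8}\big(1-\tfrac{r^2}{4(1+r^2)}\big)>0$. Both $\phi'$ and $\phi/r$ tend to $0$, so $|df|\to0$, and $\Phi$ is injective. The pullback $\Omega$ of the area form of $T^2$ is decaying, and its integral over the disk of radius $R$ is the area of $\Phi$ of that disk, $\pi R^2(1+R^2)^{-1/4}$. This grows like $R^{3/2}$. If $\Omega=d\beta$ with $\beta$ bounded, Stokes would bound the integral by $2\pi R\sup|\beta|$. So $\Omega$ has no bounded primitive, let alone a decaying one.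

## Covers of bounded multiplicity and growing scale

We now build the substitute for the intervals on the line. The order of the choices matters: the scales $d_k$ come first, and only afterwards do we decide how far out, at radius $r_k$, the scale $d_k$ starts to be used. This will let us beat any factor depending on $d_k$.

**Lemma 5.** Let $\delta>0$. There are $m\in\mathbb N$ and $\delta=d_0\le d_1\le d_2\le\cdots$ such that for any thresholds $\varrho_1,\varrho_2,\dots$ there are $0<r_1<r_2<\cdots\to\infty$ with $r_k\ge\varrho_k$ and the following property. Put $D(x)=d_0$ if $|x|<r_1$ and $D(x)=d_k$ if $r_k\le|x|<r_{k+1}$. There are a simplicial complex $N'$ of dimension $\le m$, a map $\varphi':X\to|N'|$ with barycentric coordinates $(q_v)$, and a function $t$ from the vertices of $N'$ to $X$ such that: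

1. $\varphi'$ is Lipschitz for the $\ell^1$-metric of barycentric coordinates, and $\|\varphi'(x)-\varphi'(y)\|_1\le\varepsilon_kd(x,y)$ if $|x|,|y|\ge r_k$, $k\ge2$, where $\varepsilon_k\to0$.
2. If $q_v(x)>0$ then $t(v)\in\bar B(x,D(x))$. For each simplex $\sigma$ of $N'$ there is $x\in X$ with $t(\sigma)\subset\bar B(x,D(x))$.

*Proof.* **Step 1: one cover for each scale.** We need covers with uniformly bounded multiplicity and Lebesgue numbers tending to infinity. For scale $0$ let $Y_0$ be a maximal subset of $X$ with mutual distances $\ge\delta/4$, and $\mathcal V_0=\{B(y,\delta/2):y\in Y_0\}$. Its members have diameter $\le\delta$. By maximality every $x$ has distance $<\delta/4$ from some $y\in Y_0$, and then $B(x,\delta/4)\subset B(y,\delta/2)$; so the Lebesgue number is $\ge\lambda_0:=\delta/4$. If $x\in B(y,\delta/2)$ then $B(y,\delta/8)\subset B(x,5\delta/8)$, and the balls $B(y,\delta/8)$, $y\in Y_0$, are disjoint. Comparing volumes, we see that the multiplicity is at most some finite $n_0$. For $k\ge1$, finite asymptotic dimension gives an open cover $\mathcal V_k$ of multiplicity $\le m_0+1$,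 Lebesgue number $\ge\lambda_k:=k$, and diameters $\le d_k$; we may take $d_k$ nondecreasing and $\ge\delta$. Put $d_0=\delta$, $\mu=\max(n_0,m_0+1)$ and $m=2\mu-1$.

**Step 2: a Lipschitz partition of unity for each scale.** For $V\in\mathcal V_k$ let $u_V(x)=d(x,X\setminus V)$; here $V\ne X$, because $V$ is bounded and $X$ is not. Each $u_V$ is $1$-Lipschitz, and $u_V(x)>0$ exactly on $V$. Let $U_k=\sum_{V\in\mathcal V_k}u_V$. Some $V\in\mathcal V_k$ contains $B(x,\lambda_k)$, so $U_k(x)\ge\lambda_k$. Put $p_V=u_V/U_k$. At most $2\mu$ members of $\mathcal V_k$ contain $x$ or $y$, so $|U_k(x)-U_k(y)|\le2\mu\,d(x,y)$. From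
$$|p_V(x)-p_V(y)|\le\frac{|u_V(x)-u_V(y)|}{U_k(x)}+p_V(y)\frac{|U_k(x)-U_k(y)|}{U_k(x)}$$
we see that $p_V$ is $\frac{1+2\mu}{\lambda_k}$-Lipschitz.

**Step 3: splicing the scales.** Now the thresholds are given. Choose $r_k\ge\varrho_k$ with $r_1>0$ and $r_{k+1}-r_k\ge k+1$. Let $\chi_k:[0,\infty)\to[0,1]$ be continuous and piecewise linear: $\chi_0=1$ on $[0,r_1]$, decreases to $0$ on $[r_1,r_2]$, and is $0$ afterwards; for $k\ge1$, $\chi_k$ rises from $0$ to $1$ on $[r_k,r_{k+1}]$, falls to $0$ on $[r_{k+1},r_{k+2}]$, and is $0$ elsewhere. On $[r_k,r_{k+1}]$ the function $\chi_{k-1}$ falls while $\chi_k$ rises, so $\sum_k\chi_k=1$. The slopes show that $\chi_k$ is $\frac1{k+1}$-Lipschitz for $k\ge1$ and $\chi_0$ is $\frac12$-Lipschitz. On $[0,r_1)$ only $\chi_0$ is nonzero; on $[r_k,r_{k+1})$ only $\chi_{k-1},\chi_k$ can be nonzero.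

**Step 4: the complex and property 2.** For $v=(k,V)$ with $V\in\mathcal V_k$ let $q_v(x)=\chi_k(|x|)p_V(x)$ and $W_v=\{q_v>0\}\subset V$. Let $N'$ be the nerve of the nonempty $W_v$: a finite set of vertices is a simplex if the corresponding $W_v$ have a common point. Let $t(v)$ be any point of $W_v$. We have $\sum_vq_v=1$, and at each $x$ at most $2\mu$ of the $q_v(x)$ are nonzero (at most two scales, at most $\mu$ members in each). So $\dim N'\le2\mu-1=m$, and $\varphi'=(q_v)$ maps into $|N'|$. If $q_v(x)>0$ with $v=(k,V)$, then $x$ and $t(v)$ lie in $V$, and $\operatorname{diam}V\le d_k\le D(x)$, because $\chi_k(|x|)>0$ forces $D(x)$ to be $d_k$ or $d_{k+1}$. This is the first half of property 2. For a simplex $\sigma$ of $N'$, apply it to a common point $x$ of the sets $W_v$, $v\in\sigma$.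

**Step 5: property 1.** For $l\ge1$, $q_{(l,V)}$ is a product of functions with values in $[0,1]$, so it is $\big(\frac1{l+1}+\frac{1+2\mu}{l}\big)$-Lipschitz. The $q_{(0,V)}$ are $\big(\frac12+\frac{1+2\mu}{\lambda_0}\big)$-Lipschitz. For two points $x,y$ at most $4\mu$ coordinates are nonzero at $x$ or at $y$, so $\varphi'$ is Lipschitz for the $\ell^1$-metric. If $|x|,|y|\ge r_k$ with $k\ge2$, these coordinates have scale $l\ge k-1\ge1$, and the estimate of property 1 holds with $\varepsilon_k=4\mu\big(\frac1k+\frac{1+2\mu}{k-1}\big)\to0$. $\square$

## From a decaying primitive to a vanishing class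

**Proposition 6.** Let $i\ge2$, $M\subset\mathbb R^q$ open, $u\in H^i(M;\mathbb Z)$, and $\omega$ a closed $i$-form on $M$ representing the real image of $u$. Let $f:X\to M$ be slow with $\overline{f(X)}\subset M$ compact. If $f^*\omega=d\beta$ with $\beta$ decaying, then $\bar f^*u=0$ in $\check H^i(\overline X;\mathbb Z)$.

*Proof.* Let $L=\overline{f(X)}$, and let $\rho>0$ be such that the closed $4\rho$-neighborhood $\mathcal K$ of $L$ lies in $M$; it is compact. Let $S\subset L$ be a finite $\rho$-dense set. Choose for each $x\in X$ a point $s(x)\in S$ with $|s(x)-f(x)|\le\rho$; the map $s$ need not be continuous.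

**Step 0: choosing the scales.** The purpose is to let the scale grow so slowly that $f$ remains nearly constant, and $\beta$ remains small, on balls at that scale, even after multiplication by the distortion factors $\sinh(4d_k)$ that Step 1 will produce.

Choose $\delta>0$ with $\sinh(4\delta)\sup|df|\le\rho$, and take $m$ and $(d_k)$ from Lemma 5. Since $|df|$ and $|\beta|$ tend to $0$, there are thresholds $\varrho_k$ with
$$\sinh(4d_k)\,|df(y)|\le\rho,\qquad \sinh(4d_k)^{i-1}|\beta(y)|\le1\qquad\text{whenever }|y|\ge\varrho_k-2d_k .$$
Let $r_k,D,N',\varphi',t$ be as in Lemma 5 for these thresholds. Then for every $x\in X$, on $\bar B(x,2D(x))$,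
$$\sinh(4D(x))\,|df|\le\rho,\qquad\sinh(4D(x))^{i-1}|\beta|\le C_\beta:=\max\big(1,\sinh(4\delta)^{i-1}\sup|\beta|\big).\tag{2}$$
Indeed, if $r_k\le|x|<r_{k+1}$, the points $y$ of the ball satisfy $|y|\ge r_k-2d_k\ge\varrho_k-2d_k$; if $|x|<r_1$, then $D(x)=\delta$ and (2) holds by the choice of $\delta$ and of $C_\beta$.

Balls in $X$ are geodesically convex (Step 1 proves this). Two points $y,y'$ of $\bar B(x,2D(x))$ have distance at most $4D(x)\le\sinh(4D(x))$, so
$$|f(y)-f(y')|\le4D(x)\sup_{\bar B(x,2D(x))}|df|\le\rho .\tag{3}$$

Let $N$ be the simplicial complex with vertex set $X$ whose simplices are the finite nonempty $A\subset X$ contained in some $\bar B(x,2D(x))$. By Lemma 5(2), $t$ is a simplicial map $N'\to N$. Note the room: images of simplices of $N'$ lie in balls of radius $D$, while $N$ allows radius $2D$. Step 3 uses this.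

**Step 1: straight simplices.** The purpose is to fill simplices of $N$ by geodesic simplices in $X$, with control on their position and size, so that forms can be integrated over them. For $x_0,\dots,x_k\in X$ and $\lambda\in\Delta^k$ put
$$w=\sum_j\lambda_jx_j\in\mathbb R^{n,1},\qquad |w|=\sqrt{-\langle w,w\rangle},\qquad c(\lambda)=c_{x_0\dots x_k}(\lambda)=w/|w| .$$
Since $\langle x_j,x_l\rangle\le-1$ for all $j,l$, we have $\langle w,w\rangle\le-\big(\sum_j\lambda_j\big)^2=-1$. So $|w|\ge1$, $c(\lambda)\in X$, and $c$ extends smoothly to a neighborhood of $\Delta^k$ in its affine hull. Faces are compatible: setting $\lambda_j=0$ omits $x_j$.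

Position: $\bar B(x,r)=\{y\in X:-\langle x,y\rangle\le\cosh r\}$. If all $x_j$ lie in it, then
$$-\langle x,c\rangle=\frac1{|w|}\sum_j\lambda_j\big(-\langle x,x_j\rangle\big)\le\cosh r,$$
so $c(\lambda)\in\bar B(x,r)$. For $k=1$ the image of $c$ is the geodesic segment from $x_0$ to $x_1$, because geodesics are the intersections of $X$ with planes through the origin. Hence balls are convex.

Size: the vector $\dot c$ is tangent to $X$ at $c$, i.e. lies in $c^\perp$, and differs from $\dot w/|w|$ by a multiple of $c$. So $\dot c$ is the orthogonal projection to $c^\perp$ of $\dot w/|w|=\sum_j\dot\lambda_jx_j/|w|$. The projection $x_j+\langle x_j,c\rangle c$ of $x_j$ has square norm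
$$-1+2\langle x_j,c\rangle^2-\langle x_j,c\rangle^2=\langle x_j,c\rangle^2-1=\sinh^2d(x_j,c).$$
As $|w|\ge1$, we get $|\dot c|\le\sum_j|\dot\lambda_j|\sinh d(c,x_j)$.

So if $x_0,\dots,x_k\in\bar B(x,2D(x))$, then $c(\lambda)\in\bar B(x,2D(x))$. In the coordinates $\lambda_1,\dots,\lambda_k$ of $\Delta^k$, where $\partial_a$ means $\dot\lambda_a=1$, $\dot\lambda_0=-1$,
$$|\partial_ac|\le2\sinh(4D(x)).\tag{4}$$
The maps $c$ fit together to a continuous map $\psi:|N|\to X$ (weak topology on $|N|$).

**Step 2: a bounded real primitive on $N$.** The purpose is to turn the form $\beta$ into a bounded real cochain $b$ on $N$ whose coboundary is an integral cocycle $Z$ representing $u$, where $Z$ depends only on the finitely many labels in $S$.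

For a coefficient group $G$ let $C^k(N;G)$ be the ordered cochains: functions of tuples $(x_0,\dots,x_k)$, repetitions allowed, whose entries form a simplex of $N$. They compute $H^*(|N|;G)$, naturally for simplicial maps. (For instance $(x,x)$ is an allowed $1$-tuple at every vertex $x$. Allowing repetitions has the advantage that $t^*$ is defined by the plain formula $(t^*b)(v_0,\dots,v_k)=b(t(v_0),\dots,t(v_k))$, even if $t$ identifies vertices.) For such a tuple, contained in $\bar B(x,2D(x))$, put
$$\mathsf F=f\circ c_{x_0\dots x_k},\qquad\mathsf S(\lambda)=\sum_j\lambda_js(x_j),\qquad H(\tau,\lambda)=(1-\tau)\mathsf S(\lambda)+\tau\mathsf F(\lambda).$$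
By (3), $\mathsf F(\lambda)$ is within $\rho$ of $f(x_0)$. Each $s(x_j)$ is within $\rho$ of $f(x_j)$, hence within $2\rho$ of $f(x_0)$, and so is $\mathsf S(\lambda)$. So $H$ has values within $2\rho$ of $f(x_0)\in L$, in particular in $\mathcal K$. All three maps are compatible with faces.

Let $z$ be an integral singular cocycle on $M$ representing $u$. On smooth singular simplices of $M$, integration of $\omega$ and evaluation of $z$ are real cocycles representing the same class, by de Rham's theorem. So there is a real cochain $e$ on smooth singular $(i-1)$-simplices of $M$ with $\int_\sigma\omega=z(\sigma)+e(\partial\sigma)$ for all smooth singular $i$-simplices $\sigma$. Define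
$$Z(x_0,\dots,x_i)=z(\mathsf S),\qquad e_{\mathsf S}(x_0,\dots,x_{i-1})=e(\mathsf S),$$
$$b_1(x_0,\dots,x_{i-1})=\int_{\Delta^{i-1}}c^*\beta,\qquad h(x_0,\dots,x_{i-1})=\int_{[0,1]\times\Delta^{i-1}}H^*\omega .$$
We compare three integrals on $i$-dimensional tuples $(x_0,\dots,x_i)$.

First, $\mathsf F^*\omega=c^*f^*\omega=c^*d\beta$, so by Stokes and compatibility with faces $\int_{\Delta^i}\mathsf F^*\omega=\delta b_1$. Second, $d\omega=0$ and $\partial([0,1]\times\Delta^i)=\{1\}\times\Delta^i-\{0\}\times\Delta^i-[0,1]\times\partial\Delta^i$, so Stokes gives $\int\mathsf F^*\omega-\int\mathsf S^*\omega=\delta h$. Third, by the choice of $e$, $\int\mathsf S^*\omega=Z+\delta e_{\mathsf S}$. Hence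
$$Z=\delta b,\qquad b=b_1-h-e_{\mathsf S}\in C^{i-1}(N;\mathbb R).\tag{5}$$

The cochain $b$ is bounded, term by term. For $b_1$, use (4), (2), and the volume $\frac1{(i-1)!}$ of $\Delta^{i-1}$:
$$|b_1|\le\frac{1}{(i-1)!}\big(2\sinh 4D(x)\big)^{i-1}\sup_{\bar B(x,2D(x))}|\beta|\le\frac{2^{i-1}C_\beta}{(i-1)!}.$$
For $h$: $|\partial_\tau H|=|\mathsf F-\mathsf S|\le3\rho$. Further, $|\partial_a\mathsf S|=|s(x_a)-s(x_0)|\le3\rho$, and $|\partial_a\mathsf F|\le|df|\cdot2\sinh(4D(x))\le2\rho$ by (4) and (2), so $|\partial_aH|\le3\rho$. As $\omega$ is bounded on the compact set $\mathcal K$, $h$ is bounded. For $e_{\mathsf S}$: we know nothing about the size of $e$, but $\mathsf S$ is determined by $(s(x_0),\dots,s(x_{i-1}))\in S^i$, and $S$ is finite. So $e_{\mathsf S}$ takes finitely many values. This is why $f$ had to be replaced by $\mathsf S$. Let $|b|\le B_0$.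

**Step 3: a bounded integral primitive on $N'$.** The purpose is to round $b$ to integers without changing its coboundary. Since $Z=\delta b$ is integer valued, $b\bmod\mathbb Z$ is a cocycle in $C^{i-1}(N;\mathbb R/\mathbb Z)$.

*Claim:* $t^*:H^{i-1}(|N|;\mathbb R/\mathbb Z)\to H^{i-1}(|N'|;\mathbb R/\mathbb Z)$ is zero.

To prove the claim we factor $|t|$, up to homotopy, through $X$. One map, $\psi:|N|\to X$, we have. For a map back, let $Y\subset X$ be a maximal set with mutual distances $\ge\delta/2$. It is locally finite, and every point of $X$ is at distance $<\delta/2$ from $Y$. Put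
$$\varphi_y(x)=\frac{\max(0,\delta-d(x,y))}{\sum_{y'\in Y}\max(0,\delta-d(x,y'))},\qquad \varphi(x)=\sum_{y\in Y}\varphi_y(x)\,y .$$
As $\{y:\varphi_y(x)>0\}\subset\bar B(x,\delta)\subset\bar B(x,2D(x))$, this defines a map $\varphi:X\to|N|$. It is continuous, because a neighborhood of each point is mapped into a finite subcomplex with continuous coordinates.

Let $\sigma$ be a simplex of $N'$, and by Lemma 5(2) choose $x$ with $t(\sigma)\subset\bar B(x,D(x))$. By Step 1, $\psi(|t(\sigma)|)\subset\bar B(x,D(x))$. So all points of $\varphi\psi(|t(\sigma)|)$ have their vertices in the finite set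
$$T=Y\cap\bar B(x,D(x)+\delta)\subset\bar B(x,2D(x)),$$
where we used $\delta\le D(x)$. Hence $t(\sigma)\cup T\subset\bar B(x,2D(x))$ is a simplex of $N$. For $p\in|\sigma|$ the linear homotopy in barycentric coordinates from $\varphi\psi|t|(p)$ to $|t|(p)$ takes place in this one simplex, and it is continuous on $|\sigma|\times I$ with $I=[0,1]$. The formula does not depend on $\sigma$. Since $I$ is compact, $|N'|\times I$ carries the weak topology of the sets $|\sigma|\times I$, so we get a homotopy on $|N'|\times I$ from $\varphi\circ\psi\circ|t|$ to $|t|$. Thus $|t|$ is homotopic to a map that factors through the contractible space $X$. As $i-1\ge1$, $H^{i-1}(X;\mathbb R/\mathbb Z)=0$, and the claim follows.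

So $t^*b\bmod\mathbb Z=\delta a$ for some $a\in C^{i-2}(N';\mathbb R/\mathbb Z)$. Lift $a$ to a cochain $\tilde a$ with values in $[0,1)$, and put
$$b'=t^*b-\delta\tilde a .$$
Then $b'$ is integer valued, since $\delta\tilde a\equiv t^*b$ modulo $\mathbb Z$. A value of $\delta\tilde a$ is an alternating sum of $i$ numbers in $[0,1)$, so $|b'|\le B$ for some integer $B\ge B_0+i$. And $\delta b'=t^*\delta b=t^*Z$.

**Step 4: a finite complex on which $u$ vanishes.** The purpose is to build the complex $Q$ announced above and the map $\theta:X\to|Q|$.

Recall that a $\Delta$-complex (semisimplicial set) is glued from simplices with ordered vertices along order-preserving face maps; several simplices may have the same vertices. (For example, one vertex and one edge give a circle.) Let $Q$ be the $\Delta$-complex whose $k$-simplices, $0\le k\le m$, are the pairs $(w,\gamma)$ such that: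

* $w=(w_0,\dots,w_k)\in S^{k+1}$ has convex hull contained in $\mathcal K$;
* $\gamma$ assigns to all $0\le j_0<\dots<j_{i-1}\le k$ an integer $\gamma(j_0,\dots,j_{i-1})\in[-B,B]$, such that for all $j_0<\dots<j_i$
$$\sum_{l=0}^i(-1)^l\gamma(j_0,\dots,\widehat{j_l},\dots,j_i)=z\big([w_{j_0},\dots,w_{j_i}]\big),\tag{6}$$
where $[\dots]$ is the affine singular simplex, which lies in $\mathcal K\subset M$.

The $l$-th face omits $w_l$ and restricts $\gamma$ accordingly. Since $S$ is finite, $k\le m$, and the values of $\gamma$ are integers in $[-B,B]$, $Q$ is finite. So $|Q|$ is a finite CW complex, hence compact metrizable. Define $g:|Q|\to\mathcal K\subset M$ by $\lambda\mapsto\sum_j\lambda_jw_j$ on $(w,\gamma)$; this is compatible with faces.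

*$g^*u=0$ in $H^i(|Q|;\mathbb Z)$.* The cohomology of $|Q|$ is computed by restricting singular cochains to the characteristic maps. On the $i$-simplex $(w,\gamma)$, $g^*z$ has the value $z([w_0,\dots,w_i])$, which by (6) equals $\sum_l(-1)^l\gamma(0,\dots,\hat l,\dots,i)$. Let $b_Q$ be the cochain on $(i-1)$-simplices with $b_Q(w',\gamma')=\gamma'(0,\dots,i-1)$. Its value on the $l$-th face of $(w,\gamma)$ is $\gamma(0,\dots,\hat l,\dots,i)$. So $g^*z=\delta b_Q$.

*The map $\kappa:|N'|\to|Q|$.* Fix a total order on the vertices of $N'$, and send a simplex $v_0<\dots<v_k$ of $N'$ to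
$$\Big(\big(s(t(v_j))\big)_j,\ (j_0,\dots,j_{i-1})\mapsto b'(v_{j_0},\dots,v_{j_{i-1}})\Big).$$
This is a simplex of $Q$. We have $k\le m$. The points $t(v_j)$ lie in one ball $\bar B(x,D(x))$, so by (3) the $s(t(v_j))$ lie within $2\rho$ of $f(t(v_0))\in L$; hence so does their convex hull, which is therefore contained in $\mathcal K$. The values of $b'$ are integers in $[-B,B]$. Condition (6) says $\delta b'=t^*Z$, because $Z(t(v_{j_0}),\dots,t(v_{j_i}))=z([s(t(v_{j_0})),\dots,s(t(v_{j_i}))])$. The assignment is compatible with faces and so defines $\kappa$. Put $\theta=\kappa\varphi':X\to|Q|$.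

*$\theta$ is continuous and satisfies (E).* Fix a metric $d_Q$ on $|Q|$. The finitely many characteristic maps of $Q$ have a nondecreasing common modulus of continuity $\varpi$, with $\varpi(\eta)\to0$ as $\eta\to0$, with respect to $\ell^1$ on simplices. So if $p,p'$ lie in one simplex of $N'$, then $d_Q(\kappa p,\kappa p')\le\varpi(\|p-p'\|_1)$. We need such an estimate also for nearby points in different simplices. Let $p,q\in|N'|$ with $\|p-q\|_1=\eta<\frac12$, and let $J=\operatorname{supp}p\cap\operatorname{supp}q$. The mass of $p$ off $J$ sits where $q$ vanishes, so it is $\le\eta$; likewise for $q$. So $J\ne\emptyset$. Let $p^*,q^*$ be the normalized restrictions of $p,q$ to $J$. Restricting and then rescaling changes $p$ in $\ell^1$ by twice the mass off $J$, so $\|p-p^*\|_1\le2\eta$. Similarly $\|q-q^*\|_1\le2\eta$, and therefore $\|p^*-q^*\|_1\le5\eta$. Each of the pairs $(p,p^*)$, $(p^*,q^*)$, $(q^*,q)$ lies in one simplex of $N'$. So $d_Q(\kappa p,\kappa q)\le3\varpi(5\eta)$.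

By Lemma 5(1), $\varphi'$ is Lipschitz for $\ell^1$, so $\theta$ is continuous. If $d(x,y)\le R$ and $|x|\ge r_k+R$ with $k\ge2$, then $|x|,|y|\ge r_k$ and $\|\varphi'(x)-\varphi'(y)\|_1\le\varepsilon_kR$. As soon as $\varepsilon_kR<\frac12$, $d_Q(\theta x,\theta y)\le3\varpi(5\varepsilon_kR)$, which tends to $0$ as $k\to\infty$. This is the condition in (E). Let $\bar\theta:\overline X\to|Q|$ be the extension.

**Step 5: comparing $g\bar\theta$ with $\bar f$.** The purpose is to see that the passage through $Q$ has changed $f$ only by a small homotopy. By construction $g\theta(x)=\sum_vq_v(x)\,s(t(v))$. If $q_v(x)>0$, then $t(v)\in\bar B(x,D(x))$ by Lemma 5(2), so $|s(t(v))-f(x)|\le\rho+|f(t(v))-f(x)|\le2\rho$ by (3). Hence $|g\theta-f|\le2\rho$ on $X$, and by density $|g\bar\theta-\bar f|\le2\rho$ on $\overline X$. Since $\bar f(\overline X)\subset L$, the linear homotopy from $g\bar\theta$ to $\bar f$ stays in $\mathcal K\subset M$. Therefore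
$$\bar f^*u=\bar\theta^*(g^*u)=0.\qquad\square$$

## Theorem 1 from Lemma 3, Proposition 4 and Proposition 6

*Proof of Theorem 1.* Let $i\ge2$ and $\alpha\in\check H^i(\overline{\mathbb H}^n;\mathbb Z)$. By Lemma 3, $\alpha=\bar f^*u$ with $f:\mathbb H^n\to M$ slow and $\overline{f(\mathbb H^n)}\subset M$ compact. Let $\omega$ be a closed $i$-form on $M$ representing the image of $u$ in $H^i(M;\mathbb R)$. As $\omega$ is bounded on the compact set $\overline{f(\mathbb H^n)}$, there is a constant $C$ with $|f^*\omega|\le C|df|^i\to0$. So $f^*\omega$ is a closed decaying $i$-form. By Proposition 4, which needs $i\ge2$, $f^*\omega=d\beta$ with $\beta$ decaying. By Proposition 6, $\alpha=\bar f^*u=0$.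

Hence $\check H^i(\overline{\mathbb H}^n)=0$ for every $n\ge1$ and every $i\ge2$. For $n=0$ the space is a point. In particular $\check H^i(\overline{\mathbb H}^n)=0$ for every $n$ and every odd $i>1$. $\blacksquare$
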